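# Spread distributions on list colorings with lists barely larger than the color-degrees

## 1. Spread random sets, list colorings, color-degrees

**Definition 1 (spread).** A random set $S$ is *$p$-spread* if $\mathbb P(S\supseteq T)\le p^{|T|}$ for all sets $T$.

*Example.* Let $S$ be a uniformly random $k$-subset of an $n$-set. If $|T|=j\le k$, then $\mathbb P(S\supseteq T)=\frac{k(k-1)\cdots(k-j+1)}{n(n-1)\cdots(n-j+1)}\le(k/n)^j$, so $S$ is $k/n$-spread. By contrast, let $S$ be a whole $n$-set with probability $\frac12$ and empty otherwise. Every nonempty subset $T$ then has $\mathbb P(S\supseteq T)=\frac12$, and $p$-spread forces $p\ge2^{-1/n}$. Spread restricts all joint probabilities, not only those of single elements.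

**Definition 2 (list coloring).** Let $G$ be a finite graph with lists $(S_v:v\in V(G))$. An *$S$-coloring* is a proper coloring $\sigma$ of $G$ with $\sigma(v)\in S_v$ for every $v$.

*Example.* Take the path $a\,b\,c$ with $S_a=\{1,2\}$, $S_b=\{2,3\}$, $S_c=\{1,3\}$. Writing $\sigma$ as $(\sigma(a),\sigma(b),\sigma(c))$, the $S$-colorings are $(1,2,1),(1,2,3),(1,3,1),(2,3,1)$.

**Definition 3 (color-degree).** Write $N_v$ for the neighborhood of $v$. For $\gamma\in S_v$, the *color-degree* is $d_\gamma(v)=|\{w\in N_v:\gamma\in S_w\}|$.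

*Example.* In the path above $d_2(b)=1$ (only $a$ has $2$ in its list) and $d_3(b)=1$, although $b$ has degree $2$. Also $d_1(a)=0$ and $d_2(a)=1$. All color-degrees are at most $1$.

**Definition 4 (spread distribution on $S$-colorings).** Identify a random $S$-coloring $\sigma$ with the random set of pairs $\{(v,\sigma(v)):v\in V(G)\}$. Thus a *$p$-spread distribution on $S$-colorings* is a probability distribution on $S$-colorings $\sigma$ such that for all distinct vertices $v_1,\dots,v_k$ and all colors $\gamma_1,\dots,\gamma_k$,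
$$\mathbb P(\sigma(v_i)=\gamma_i\ \forall i\in[k])\le p^k .$$

*Example.* The uniform distribution on the four colorings of the path is $\frac34$-spread. The largest single probability is $\mathbb P(\sigma(a)=1)=\frac34$; every prescribed pair of values has probability at most $\frac12\le\frac9{16}$; every prescribed triple has probability at most $\frac14\le\frac{27}{64}$.

## 2. The conjecture and the two theorems

Suppose every list has a bit more than $t$ colors, and every color in the list of $v$ occurs in the lists of at most $t$ neighbors of $v$. Can we choose a random list coloring that is as scattered, up to a constant, as if every vertex chose independently from about $t$ colors? The constant must not deteriorate when the surplus of the lists over $t$ gets small. This is a conjecture from Vikrant Ashvinkumar and Charles Kenney, "Palette Sparsification via FKNP", arXiv:2408.12835 (2024).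

**Conjecture.** There is a universal constant $C$ such that for any $\varrho>0$ and $t\ge t_\varrho$ (where $t_\varrho$ depends only on $\varrho$), the following holds. Let $G$ be a graph with lists $(S_v)$. If $|S_v|\ge(1+\varrho)t$ for all $v$ and $d_\gamma(v)\le t$ for all $v$ and $\gamma\in S_v$, then there is a $C/t$-spread distribution on $S$-colorings of $G$.

The conjecture is true. We prove the following.

**Theorem 1.** There are absolute constants $C,t_0$ such that if $t\ge t_0$, $\varrho\ge t^{-1/10}$, and $G$ is a finite graph with lists satisfying $|S_v|\ge(1+\varrho)t$ for all $v$ and $d_\gamma(v)\le t$ for all $v$ and $\gamma\in S_v$, then there is a $C/t$-spread distribution on $S$-colorings of $G$.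

Since $\varrho\ge t^{-1/10}$ means $t\ge\varrho^{-10}$, the conjecture holds with $t_\varrho=\max(t_0,\varrho^{-10})$. Two complements:

**Theorem 2.** (a) Under the hypotheses of Theorem 1, with finite lists, there is a random $S$-coloring $\sigma$ with $\mathbb P(\sigma(v_i)=\gamma_i\ \forall i\in[k])\le\prod_i\frac{3C}{|S_{v_i}|}$ for all distinct $v_1,\dots,v_k$ and all $\gamma_i$. (b) No $C<e$ works as universal constant in the conjecture.

## 3. Edgeless graphs, cliques, and the lower bound $e$

*No edges.* Let each vertex choose independently and uniformly from $\lceil(1+\varrho)t\rceil$ colors of its list. The result is $1/t$-spread.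

*Cliques with a common list.* Let $t$ be an integer, $G=K_{t+1}$, and let all lists equal one set of size $N\ge t+1$. All color-degrees are $t$. Let $\sigma$ be a uniformly random $S$-coloring and write $(N)_k=N(N-1)\cdots(N-k+1)$. By symmetry, prescribing distinct colors at $k$ vertices has probability $1/(N)_k$. Now $(N)_k=k!\binom Nk$, where $\binom Nk=\prod_{i<k}\frac{N-i}{k-i}\ge(N/k)^k$, and $k!\ge(k/e)^k$ because $e^k\ge k^k/k!$. So $(N)_k\ge(N/e)^k$, and $\sigma$ is $e/N$-spread, hence $e/t$-spread. For cliques $C=e$ suffices. It is also necessary: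

*Proof of Theorem 2(b).* In the example take $N=\lceil(1+\varrho)t\rceil$, which is at least $t+1$. The hypotheses of the conjecture hold. There are $(N)_{t+1}$ $S$-colorings, so for any distribution some coloring has probability at least $1/(N)_{t+1}$. Applying the spread inequality to all $t+1$ pairs of that coloring, $p$-spread forces $p\ge(N)_{t+1}^{-1/(t+1)}$.

Fix $\varrho$ and let $t\to\infty$. Put $N'=N-t-1$, so $N/t\to1+\varrho$ and $N'/t\to\varrho$. Stirling's formula $\ln n!=n\ln n-n+O(\ln n)$ gives
$$\ln (N)_{t+1}=\ln\frac{N!}{N'!}=N\ln N-N'\ln N'-(t+1)+O(\ln t).$$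
Since $N-N'=t+1$, we have $N\ln N-N'\ln N'=(t+1)\ln t+N\ln\frac Nt-N'\ln\frac{N'}t$. Dividing by $t+1$,
$$\tfrac1{t+1}\ln (N)_{t+1}=\ln t+(1+\varrho)\ln(1+\varrho)-\varrho\ln\varrho-1+o(1).$$
So $t\,(N)_{t+1}^{-1/(t+1)}\to e\,\varrho^\varrho(1+\varrho)^{-(1+\varrho)}$, which tends to $e$ as $\varrho\to0$. If $C<e$, choose $\varrho$ for which this limit exceeds $C$; for all large integers $t$ there is then no $C/t$-spread distribution for this $G$. $\square$

## 4. The Local Lemma with conditioning, and lists eight times the color-degree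

The obvious way to get a spread coloring is to choose colors independently and condition on the absence of conflicts. The Local Lemma shows that one can condition; we also need to know how much the conditioning distorts local probabilities.

**Lemma 1 (Local Lemma with conditioning).** Let $\mathcal A$ be a finite set of events, each $A$ determined by a set $\mathrm{vbl}(A)$ of variables from a finite independent family. Suppose $x_A\in[0,1)$ satisfy $\mathbb P(A)\le x_A\prod(1-x_{A'})$, the product being over $A'\ne A$ with $\mathrm{vbl}(A')\cap\mathrm{vbl}(A)\ne\emptyset$. Then $\mathbb P(\bigcap_{A\in\mathcal A}\bar A)>0$, and for every $f\ge0$ determined by a set $V_f$ of variables,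
$$\mathbb E\Big[f\,\Big|\bigcap_{A}\bar A\Big]\le\mathbb E[f]\prod_{A:\ \mathrm{vbl}(A)\cap V_f\ne\emptyset}(1-x_A)^{-1}.\tag{1}$$

*Proof.* We show by induction on $|\mathcal S|$, for $\mathcal S\subseteq\mathcal A$, that $\mathbb P(\bigcap_{\mathcal S}\bar A')>0$, and that $\mathbb P(A\mid\bigcap_{\mathcal S}\bar A')\le x_A$ for $A\notin\mathcal S$. For positivity, remove one event $A_1$ from $\mathcal S$: by induction $\mathbb P(\bigcap_{\mathcal S}\bar A')\ge(1-x_{A_1})\mathbb P(\bigcap_{\mathcal S\setminus\{A_1\}}\bar A')>0$. For the second claim, split $\mathcal S=\mathcal S_1\cup\mathcal S_2$, where $\mathcal S_1$ consists of the events that share a variable with $A$. If $\mathcal S_1=\emptyset$, then $A$ is independent of the conditioning and $\mathbb P(A)\le x_A$. Otherwise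
$$\mathbb P\Big(A\,\Big|\bigcap_{\mathcal S}\bar A'\Big)\le\frac{\mathbb P(A\mid\bigcap_{\mathcal S_2}\bar A')}{\mathbb P(\bigcap_{\mathcal S_1}\bar A'\mid\bigcap_{\mathcal S_2}\bar A')}\le\frac{\mathbb P(A)}{\prod_{\mathcal S_1}(1-x_{A'})}\le x_A .$$
In the numerator, $A$ is independent of the events in $\mathcal S_2$. The denominator is expanded by the chain rule into factors $\mathbb P(\bar A_q\mid\bar A_1\cap\dots\cap\bar A_{q-1}\cap\bigcap_{\mathcal S_2}\bar A')$. Each conditions on fewer than $|\mathcal S|$ events, so it is at least $1-x_{A_q}$ by induction.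

For (1), let $\Gamma$ be the set of events touching $V_f$ and $N$ the event that no event outside $\Gamma$ occurs. Then $f$ and $N$ are determined by disjoint sets of variables, so they are independent. By the chain rule and what was just proved, $\mathbb P(\bigcap\bar A)=\mathbb P(N)\,\mathbb P(\bigcap_\Gamma\bar A\mid N)\ge\mathbb P(N)\prod_\Gamma(1-x_A)$, while $\mathbb E[f\mathbf 1_{\bigcap\bar A}]\le\mathbb E[f\mathbf 1_N]=\mathbb E[f]\,\mathbb P(N)$. Divide. $\square$

We use Bernoulli's inequality $(1-x)^n\ge1-nx$ (for $x\in[0,1]$, real $n\ge1$) and $1-x\ge e^{-2x}$ on $[0,\frac12]$.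

**Lemma 2.** Let $H$ be a finite graph with lists $L(v)$, all of size $\ell$, and let $\tau\ge1$ be such that $|\{w\in N_v:c\in L(w)\}|\le\tau$ for all $v$ and $c\in L(v)$. If $\ell\ge8\tau$, then there is a random $L$-coloring such that any $k$ distinct vertices receive prescribed colors with probability at most
$$(2/\ell)^k.\tag{2}$$

*Proof.* Each $v$ picks $X_v$ uniformly from $L(v)$, independently, and we condition on no event "$X_v=X_w=c$" ($vw\in E(H)$, $c\in L(v)\cap L(w)$). At most $\ell\tau$ of these events involve a given $v$. Each has probability $\ell^{-2}$ and shares variables with at most $2\ell\tau$ others. Take $x_A=2\ell^{-2}$. By Bernoulli,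
$$2\ell^{-2}(1-2\ell^{-2})^{2\ell\tau}\ge2\ell^{-2}(1-4\tau/\ell)\ge\ell^{-2},$$
so Lemma 1 applies. Let $f$ be the indicator that the $k$ vertices pick the prescribed colors; then $\mathbb E f\le\ell^{-k}$, and at most $k\ell\tau$ events touch these vertices. By (1) the conditional probability is at most $\ell^{-k}(1-2\ell^{-2})^{-k\ell\tau}\le\ell^{-k}e^{4k\tau/\ell}\le\ell^{-k}e^{k/2}\le(2/\ell)^k$. $\square$

So if all lists have at least $8t$ colors (and $t\ge1$), truncating them to $\lceil8t\rceil$ colors gives a $\frac1{4t}$-spread distribution.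

*Where this stops.* Let the lists have size $\ell$ and bound the color-degrees by $t$. With the count $2\ell t$ of events sharing variables and equal weights $x$, the condition of Lemma 1 reads $\ell^{-2}\le x(1-x)^{2\ell t}$. The right side is at most $xe^{-2\ell tx}\le\frac1{2e\ell t}$. So we would need $\ell\ge2et$, and our lists have size only $(1+\varrho)t$.

## 5. Trading list size against color-degree: the sequences $\tau_i$ and $\ell_i$

The way around is to color a small fraction $\theta$ of the vertices at a time. In one step each color-degree $\tau$ should drop to about $(1-\theta)\tau$, since a $\theta$-fraction of the neighbors gets colored. Each list loses about $\theta\tau$ colors, since a fixed color is lost with probability about $\theta\tau/\ell$. In continuous time $x=\theta i$ this reads $\tau=te^{-x}$ and $\ell=t(\varrho+e^{-x})$. The difference $\ell-\tau$ stays at $\varrho t$ while $\tau$ shrinks. When $e^{-x}=\varrho/16$, at time $x=\ln(16/\varrho)$, the ratio $\ell/\tau$ is $17$ and Lemma 2 can finish.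 We now make this precise, with room for random fluctuations.

**Step 1: normalization.** The aim is to have lists of one size and bounded degrees. If $\varrho>1$, replace it by $1$; so $t^{-1/10}\le\varrho\le1$. Truncate the lists so that $|S_v|=\ell_0:=\lceil(1+\varrho)t\rceil\le3t$; no $d_\gamma(v)$ increases, and a distribution for the smaller lists is one for the original lists. Delete the edges $vw$ with $S_v\cap S_w=\emptyset$; this changes neither the $S$-colorings nor $d_\gamma(v)$ for $\gamma\in S_v$. Now every neighbor of $v$ shares a color with $v$, so every degree is at most $\sum_{\gamma\in S_v}d_\gamma(v)\le\ell_0t\le3t^2$. From now on "$t$ large" means $t\ge t_0$ for an absolute $t_0$.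

**Step 2: constants and parameters.** Absolute constants:
$$\varepsilon=\tfrac1{32},\qquad b=e^{\varepsilon/2}\Big(\frac8{e\varepsilon}\Big)^4,\qquad B=2e^5b/\varepsilon .$$
Parameters depending on $\varrho$:
$$K=2\ln(16/\varrho)+1,\quad J=\lceil K\rceil,\quad\theta=\varrho/100,\quad\theta'=\theta-2\theta^2,\quad\beta=\theta e^5/B=\theta\varepsilon/(2b).$$
Since $b\ge1$,
$$\theta\le\tfrac1{100},\qquad\theta K\le\theta J\le\tfrac1{10},\qquad\beta\le\theta/4,\qquad\beta b=\theta\varepsilon/2.\tag{3}$$
The second fact holds because $\varrho J\le\varrho(2\ln16+2)+2\varrho\ln(1/\varrho)\le7.55+2/e\le8.3$.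

**Step 3: sequences.** Let $\tau_0=t$,
$$\tau_{i+1}=(1-\theta')\tau_i+t^{2/3},\qquad\ell_{i+1}=\lfloor\ell_i-\theta\tau_i-t^{2/3}\rfloor,\tag{4}$$
let $\hat\tau_i=(1-\theta')^i$, and let $m$ be the least integer with $\hat\tau_m\le\varrho/16$. From $\hat\tau_{m-1}>\varrho/16$ we get $\theta'(m-1)<\ln(16/\varrho)$. As $\theta\le2\theta'$, this gives $\theta m\le\theta+2\ln(16/\varrho)\le K$. Hence $m\le100K/\varrho\le t^{0.11}$ for $t$ large.

**Lemma 3.** For $t$ large and $0\le i\le m$ (with $i<m$ in (c), (e), (f), (g)):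

- (a) $\varrho t/32\le\tau_i\le t$;
- (b) $\tau_i+\varrho t/2\le\ell_i\le3t$;
- (c) $\ell_i\le18\tau_i$;
- (d) $\ell_m\ge8\tau_m$;
- (e) $(1-\theta)\tau_i\le\tau_{i+1}\le(1-\theta/2)\tau_i$;
- (f) $\ell_i-\ell_{i+1}\le2\theta\tau_{i+1}$;
- (g) $\ell_i/\ell_{i+1}\le\exp(\theta\tau_i/\ell_i+2\theta^2)$.

*Proof.* Put $\hat\ell_i=1+\varrho-\theta\sum_{h<i}\hat\tau_h=1+\varrho-\frac\theta{\theta'}(1-\hat\tau_i)$. Since $1\le\theta/\theta'=1/(1-2\theta)\le1+4\theta\le1+\varrho/4$,
$$\tfrac34\varrho+\hat\tau_i\le\hat\ell_i\le\varrho+\hat\tau_i .$$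
The difference $\tau_i-t\hat\tau_i$ starts at $0$ and satisfies $\tau_{i+1}-t\hat\tau_{i+1}=(1-\theta')(\tau_i-t\hat\tau_i)+t^{2/3}$, so $0\le\tau_i-t\hat\tau_i\le mt^{2/3}\le t^{0.78}$. Similarly $\ell_0-t\hat\ell_0\in[0,1)$, and in each step $\ell_i-t\hat\ell_i$ changes by $-\theta(\tau_i-t\hat\tau_i)-t^{2/3}$ minus a rounding in $[0,1)$. Hence $|\ell_i-t\hat\ell_i|\le1+m(t^{2/3}+1)+\theta m\,t^{0.78}\le t^{0.8}$, because $\theta m\le K=O(\ln t)$. Recall $\varrho t\ge t^{0.9}$.

(a) $\tau_i\ge t\hat\tau_i\ge t\hat\tau_m\ge(1-\theta')\varrho t/16\ge\varrho t/32$. By induction $\tau_{i+1}\le(1-\theta')t+t^{2/3}\le t$, as $t^{2/3}\le\theta't$.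

(b) $\ell_i\ge t(\frac34\varrho+\hat\tau_i)-t^{0.8}\ge\tau_i-t^{0.78}+\frac34\varrho t-t^{0.8}\ge\tau_i+\varrho t/2$, and $\ell_i\le\ell_0\le3t$.

(c) For $i<m$ we have $\hat\tau_i>\varrho/16$, so $\ell_i\le17t\hat\tau_i+t^{0.8}\le18t\hat\tau_i\le18\tau_i$.

(d) $\frac34\varrho\ge12\hat\tau_m$ and $t\hat\tau_m\ge\varrho t/32\ge t^{0.9}/32$, so $\ell_m\ge13t\hat\tau_m-t^{0.8}\ge8t\hat\tau_m+8t^{0.78}\ge8\tau_m$.

(e) $\tau_{i+1}/\tau_i=1-\theta+2\theta^2+t^{2/3}/\tau_i$, where $2\theta^2\le\theta/4$ and $t^{2/3}/\tau_i\le32t^{-1/3}/\varrho\le\theta/4$.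

(f) $\theta\tau_i\ge\varrho^2t/3200\ge t^{0.8}/3200$, so $\ell_i-\ell_{i+1}\le\theta\tau_i+t^{2/3}+1\le\frac32\theta\tau_i\le2\theta\tau_{i+1}$, the last by (e).

(g) Let $r=\tau_i/\ell_i\le1$ and $\zeta=(t^{2/3}+1)/\ell_i$. By (b), $\zeta\le4t^{-1/3}/\varrho\le4t^{-0.23}\le\theta^2/4$, since $\theta^2\ge10^{-4}t^{-0.2}$. Then $y:=1-\ell_{i+1}/\ell_i$ satisfies $0\le y\le\theta r+\zeta\le\frac12$. So $-\ln(1-y)\le y+y^2\le\theta r+\frac{\theta^2}4+(\theta+\frac{\theta^2}4)^2\le\theta r+2\theta^2$. $\square$

## 6. Finner's inequality and an exponential-moment bound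

**Lemma 4 (Finner's inequality, special case).** Let $\tau\ge1$ be real and let $F_1,\dots,F_n\ge0$ be functions on a finite product probability space such that each coordinate is used by at most $\tau$ of the $F_a$. Then $\mathbb E\prod_aF_a^{1/\tau}\le\prod_a(\mathbb EF_a)^{1/\tau}$.

*Example.* For coordinates $x,y,z$ and functions $F_1(x,y),F_2(y,z),F_3(x,z)$, each coordinate is used twice. So $\mathbb E\sqrt{F_1F_2F_3}\le\sqrt{\mathbb EF_1\,\mathbb EF_2\,\mathbb EF_3}$.

*Proof.* Integrate out one coordinate, used by $q\le\tau$ of the functions. Hölder's inequality with these $q$ functions at exponent $\frac1\tau$ each, and the constant $1$ at exponent $1-\frac q\tau$, replaces the product of those $F_a^{1/\tau}$ by the product of the $(\mathbb E_{\rm coord}F_a)^{1/\tau}$. The new functions use only remaining coordinates, and each remaining coordinate is still used by at most $\tau$ functions. Iterate over the coordinates. $\square$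

**Lemma 5 (concentration).** Let $Z_1,\dots,Z_n$ be $0/1$ variables and $p_1,\dots,p_n\in[0,1]$. Suppose either

- (i) $\mathbb P(Z_a=1\ \forall a\in I)\le\prod_{a\in I}p_a$ for all $I\subseteq[n]$, or
- (ii) there is a filtration $(\mathcal G_a)_{0\le a\le n}$ with $Z_a$ being $\mathcal G_a$-measurable and $\mathbb P(Z_a=1\mid\mathcal G_{a-1})\le p_a$.

Then for $s>0$ and every $n'\ge n$, $n'>0$, we have $\mathbb P(\sum Z_a>\sum p_a+s)\le e^{-2s^2/n'}$.

*Proof.* Let $\lambda>0$. Then $\mathbb Ee^{\lambda\sum Z_a}=\mathbb E\prod(1+(e^\lambda-1)Z_a)\le\prod(1+(e^\lambda-1)p_a)$. In case (i), expand the product; in case (ii), condition successively on $\mathcal G_{n-1},\mathcal G_{n-2},\dots$. Each factor is the exponential moment of a Bernoulli variable of mean $p_a$, so it is at most $e^{\lambda p_a+\lambda^2/8}$ by Hoeffding's lemma. By Markov's inequality the probability is at most $e^{n'\lambda^2/8-\lambda s}$, and $\lambda=4s/n'$ gives the claim. $\square$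

## 7. A nibble with equalizing coins

Fix linear orders on $V=V(G)$ and on the colors.

**Step 1: the state.** We say what is maintained. At the start of step $i$ ($0\le i<m$) there are a set $U_i$ of uncolored vertices, a proper partial $S$-coloring of $V\setminus U_i$, and lists $L_i(v)\subseteq S_v$ ($v\in U_i$) containing no color used on a neighbor of $v$, such that

- (I1) $|L_i(v)|=\ell_i$ for $v\in U_i$;
- (I2) $|\{w\in N_v\cap U_i:\gamma\in S_w\}|\le\tau_i$ for $v\in U_i$, $\gamma\in S_v$.

Initially $U_0=V$ and $L_0(v)=S_v$. For $v\in U_i$, $\gamma\in S_v$ put $D_i(v,\gamma)=|\{w\in N_v\cap U_i:\gamma\in L_i(w)\}|$, which is at most $\tau_i$ by (I2).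

**Step 2: one round.** We color about a $\theta$-fraction and update. Write $U,L,\ell,\tau$ for $U_i,L_i,\ell_i,\tau_i$ and $\ell^+,\tau^+$ for $\ell_{i+1},\tau_{i+1}$. Take independent variables:

- $X_v$ ($v\in U$), with $\mathbb P(X_v=0)=1-\theta$ and $\mathbb P(X_v=c)=\theta/\ell$ for $c\in L(v)$;
- $Y_{v,\gamma}\in\{0,1\}$ ($v\in U$, $\gamma\in L(v)$), with $\mathbb P(Y_{v,\gamma}=1)=(1-\theta/\ell)^{\tau-D_i(v,\gamma)}$.

A vertex $v\in U$ with $X_v\ne0$ is colored $\sigma(v)=X_v$ unless some $w\in N_v\cap U$ with $w<v$ has $X_w=X_v$. Let $U_{i+1}$ be the set of vertices of $U$ not colored, let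
$$L'(v)=\{\gamma\in L(v):Y_{v,\gamma}=1,\ X_w\ne\gamma\ \forall w\in N_v\cap U\},$$
and let $L_{i+1}(v)$ be the first $\ell^+$ elements of $L'(v)$. The partial coloring stays proper: old conflicts are excluded by the lists, and of two adjacent vertices that pick the same color the larger is not colored. Colors used on neighbors of $v$ are absent from $L_{i+1}(v)$.

The coins $Y$ make survival equally likely for all colors: $\gamma\in L(v)$ is picked by no neighbor with probability $(1-\theta/\ell)^{D_i(v,\gamma)}$, so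
$$\mathbb P(\gamma\in L'(v))=(1-\theta/\ell)^\tau.$$
For example, if $v$ is isolated then $D_i(v,\gamma)=0$ and the coin does all the work. The coins matter again later: they make a color with small $D_i(v,\gamma)$ pay for its survival independently of everything else.

**Step 3: bad events.** They are the ways in which (I1), (I2) can fail, plus one auxiliary event. For $v\in U$, $\gamma\in S_v$, let $E_v=|\{c\in L(v):\exists w\in N_v\cap U,\ X_w=c\}|$ and
$$A_v:\ |L'(v)|<\ell^+;\qquad C_v:\ E_v>2\theta\tau;\qquad B_{v,\gamma}:\ |\{w\in N_v\cap U_{i+1}:\gamma\in S_w\}|>\tau^+.$$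
If none occurs, (I1) and (I2) hold at $i+1$. We show that each bad event has probability at most $p^*:=(t+2)e^{-t^{1/3}/2}$.

*$A_v$ and $C_v$.* For $\gamma\in L(v)$ let $\pi_\gamma$ be the event that some $w\in N_v\cap U$ has $X_w=\gamma$. For all $I\subseteq L(v)$,
$$\mathbb P\Big(\bigcap_{\gamma\in I}\pi_\gamma\Big)\le\prod_{\gamma\in I}\mathbb P(\pi_\gamma).\tag{5}$$
We use induction on $|I|$; let $I=I'\cup\{\gamma\}$ with $\gamma\notin I'$. Given $\bar\pi_\gamma$, the $X_w$ ($w\in N_v\cap U$) are independent, each conditioned on $X_w\ne\gamma$. Couple as follows: keep $X_w$ if it is not $\gamma$, otherwise resample it from the conditioned law. Whenever the original $X_w$ lies in $I'$, the new variable has the same value. Hence $\mathbb P(\bigcap_{I'}\pi\mid\bar\pi_\gamma)\ge\mathbb P(\bigcap_{I'}\pi)$, and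
$$\mathbb P\Big(\bigcap_I\pi\Big)=\mathbb P\Big(\bigcap_{I'}\pi\Big)-\mathbb P\Big(\bigcap_{I'}\pi\cap\bar\pi_\gamma\Big)\le\mathbb P\Big(\bigcap_{I'}\pi\Big)\mathbb P(\pi_\gamma).$$

The event $\{\gamma\notin L'(v)\}$ is $\pi_\gamma\cup\{Y_{v,\gamma}=0\}$. Condition on the coins $Y_{v,\cdot}$ and apply (5) to those $\gamma\in I$ with $Y_{v,\gamma}=1$; then average over the independent coins. This gives $\mathbb P(\gamma\notin L'(v)\ \forall\gamma\in I)\le\prod_{\gamma\in I}\mathbb P(\gamma\notin L'(v))$. So Lemma 5(i) applies to both families of indicators, with $n=\ell$.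

Since $(1-\theta/\ell)^\tau\ge1-\theta\tau/\ell$, the mean of $|L(v)\setminus L'(v)|$ is at most $\theta\tau$. The event $A_v$ implies $|L(v)\setminus L'(v)|>\ell-\ell^+\ge\theta\tau+t^{2/3}$. So $\mathbb P(A_v)\le\exp(-2t^{4/3}/\ell)\le e^{-t^{1/3}/2}$, as $\ell\le3t$. Also $\mathbb EE_v\le\sum_{\gamma\in L(v)}D_i(v,\gamma)\theta/\ell\le\theta\tau$. So $\mathbb P(C_v)\le\exp(-2\theta^2\tau^2/\ell)\le e^{-t^{1/3}/2}$ for $t$ large, using $\theta\tau\ge t^{0.8}/3200$.

*$B_{v,\gamma}$.* Let $N=\{w\in N_v\cap U:\gamma\in S_w\}$, so $|N|\le\tau\le t$. By Lemma 5 with $n'=t$ and excess $\frac12t^{2/3}$, the number of $w\in N$ with $X_w=0$ is at most $(1-\theta)|N|+\frac12t^{2/3}$ except with probability at most $e^{-t^{1/3}/2}$. Any other uncolored $w\in N$ has $X_w\in\mathcal E'_w$, where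
$$\mathcal E'_w:=\{X_x:x\in N_w\cap U,\ x<w\}\cap L(w).$$
Reveal $X$ outside $N$, then on $N$ in increasing order. When $w$ is reached, $\mathcal E'_w$ is known, so the event $\{X_w\in\mathcal E'_w,\ |\mathcal E'_w|\le2\theta\tau\}$ has conditional probability at most $\frac\theta\ell\cdot2\theta\tau\le2\theta^2$. By Lemma 5(ii) it occurs for more than $2\theta^2|N|+\frac12t^{2/3}$ vertices $w\in N$ with probability at most $e^{-t^{1/3}/2}$. If no $C_w$ ($w\in N$) occurs, then $|\mathcal E'_w|\le E_w\le2\theta\tau$ throughout. Outside these exceptional events, the number of uncolored $w\in N$ is at most $(1-\theta+2\theta^2)|N|+t^{2/3}\le(1-\theta')\tau+t^{2/3}=\tau^+$. So $\mathbb P(B_{v,\gamma})\le2e^{-t^{1/3}/2}+t\,e^{-t^{1/3}/2}=p^*$.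

**Step 4: conditioning on no bad event.** We check Lemma 1 and record its distortion. At most $2+\ell_0\le4t$ bad events are indexed by a given $v$, and they are determined by the $X_u$ with $\mathrm{dist}(u,v)\le2$ and by $Y_{v,\cdot}$. Two bad events sharing variables are indexed by vertices at distance at most $4$. Degrees are at most $3t^2$, so each bad event shares variables with at most $4t\cdot2(3t^2)^4\le10^3t^9$ others. Take all $x_A=2p^*$. For $t$ large $2p^*\cdot10^3t^9\le\frac12$, so $(1-2p^*)^{10^3t^9}\ge\frac12$ and Lemma 1 applies. *We run step $i$ with $(X,Y)$ drawn from its law conditioned on no bad event.*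

Let $\mathcal F_i$ be the history before step $i$. Let $f\ge0$ be determined by $\{X_u:\mathrm{dist}(u,T)\le1\}\cup\{Y_{v,\cdot}:v\in T\}$ for a vertex set $T$ with $|T|=k$. Bad events touching these variables are indexed by vertices at distance at most $3$ from $T$, so there are at most $k\cdot2(3t^2)^3\cdot4t\le10^3t^9k$ of them. By (1) and $1-x\ge e^{-2x}$,
$$\mathbb E[f\mid\text{no bad event},\mathcal F_i]\le e^{\xi k}\,\mathbb E[f\mid\mathcal F_i],\qquad\xi:=4\cdot10^3t^9p^*,\qquad m\xi\le1\ (t\text{ large}).\tag{6}$$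
On the right the unconditioned product law is used.

**Step 5: finishing.** After step $m-1$, apply Lemma 2 to $G[U_m]$ with the lists $L_m(v)$, $\ell=\ell_m$ and $\tau=\tau_m$. Its hypotheses hold by (I1), (I2) and Lemma 3(d). This completes $\sigma$ to an $S$-coloring of $G$, and for $k'$ vertices of $U_m$ with prescribed colors
$$\mathbb P(\text{all get their colors}\mid\mathcal F_m)\le(2/\ell_m)^{k'}.\tag{7}$$

It remains to bound $\mathbb P(\sigma\supseteq T)$ for every set $T$ of pairs.

## 8. A first potential, and the logarithm it loses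

Fix distinct $v_1,\dots,v_k$ with colors $\gamma_v\in S_v$ (if some $\gamma_v\notin S_v$ the probability is $0$). Write $T$ for this vertex set as well as for the set of pairs, and let $T_\gamma=\{v\in T:\gamma_v=\gamma\}$. Let $\mathrm{OK}_i$ be the event that each $v\in T$ either is colored $\gamma_v$ before step $i$, or has $v\in U_i$ and $\gamma_v\in L_i(v)$. Since lists are nested and picks come from current lists, $\mathrm{OK}_{i+1}\subseteq\mathrm{OK}_i$; and $\{\sigma\supseteq T\}\subseteq\mathrm{OK}_m$. Put $T_i=T\cap U_i$ and $R_i=T_i\setminus T_{i+1}$.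

**Lemma 6.** Suppose that in step $i<m$ no bad event occurs and $\mathrm{OK}_{i+1}$ holds. Let $R=R(X)=\{v\in T_i:X_v=\gamma_v\}$. Then $R_i=R$, and:

- (H) for $v\in T_i\setminus R$: $Y_{v,\gamma_v}=1$, and no $w\in(N_v\cap U_i)\setminus T$ has $X_w=\gamma_v$;
- (Q) for $v\in T_i\setminus R$: either $X_v=0$, or $X_v\in\mathcal E'_v$ and $|\mathcal E'_v|\le2\theta\tau$.

*Proof.* A vertex of $R_i$ was colored in step $i$, with $\gamma_v$ by $\mathrm{OK}_{i+1}$, so $X_v=\gamma_v$. Conversely, if $v\in T_i$ has $X_v=\gamma_v$ but is uncolored, a neighbor picked $\gamma_v$, so $\gamma_v\notin L_{i+1}(v)$, contradicting $\mathrm{OK}_{i+1}$. Now let $v\in T_i\setminus R=T_{i+1}$. Then $\gamma_v\in L_{i+1}(v)\subseteq L'(v)$, which gives (H). As $v$ is uncolored, $X_v=0$ or a smaller neighbor picked $X_v$, that is, $X_v\in\mathcal E'_v$; and $|\mathcal E'_v|\le E_v\le2\theta\tau$ as $C_v$ fails. $\square$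

**Lemma 7.** Let $i<m$ and suppose $\mathrm{OK}_i$ holds. Under the unconditioned law, condition on all $Y$ and on $X_w$, $w\in U_i\setminus T$. If $g(R)\ge0$ depends only on $R$ and the conditioned variables, then
$$\mathbb E[g(R(X))\mathbf 1[\mathrm Q]\mid\cdot\,]\le\sum_{R\subseteq T_i}g(R)\Big(\frac\theta\ell\Big)^{|R|}(1-\theta+2\theta^2)^{|T_i\setminus R|}.\tag{8}$$

*Proof.* Reveal $X_v$, $v\in T_i$, in increasing order. When $v$ is reached, $\mathcal E'_v$ is known. The conditional probability of $X_v=\gamma_v$ is $\theta/\ell$, because $\gamma_v\in L(v)$. That of the alternatives allowed by (Q) is at most $1-\theta+\frac\theta\ell\cdot2\theta\tau\le1-\theta+2\theta^2$. Multiply along the order, and sum over $R$. $\square$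

*The natural potential.* A vertex of $T$ that is still uncolored should eventually get its color with probability about $1/\ell_i$. So let $A\ge2$ and try $\Psi_i=\mathbf 1[\mathrm{OK}_i](A/\ell_i)^{|T_i|}$. With $r=\tau/\ell\le1$, Lemma 3(g) gives
$$\frac\ell{\ell^+}(1-\theta+2\theta^2)\le\exp(-\theta(1-r)+4\theta^2).\tag{9}$$
When no bad event occurs, $\Psi_{i+1}\le(A/\ell^+)^{|T_i\setminus R|}\mathbf 1[\mathrm Q]$ by Lemma 6. So by (6), (8) and (9), on $\mathrm{OK}_i$,
$$\mathbb E[\Psi_{i+1}\mid\mathcal F_i]\le e^{\xi k}\Big[\frac\theta\ell+\frac A{\ell^+}(1-\theta+2\theta^2)\Big]^{|T_i|}\le e^{\xi k}\,\Psi_i\Big[\frac\theta A+e^{4\theta^2}\Big]^{|T_i|}\le\Psi_i\,e^{k(4\theta^2+\theta/A+\xi)}.$$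
Multiply over $m$ steps, use $\theta m\le K$, $\theta K\le\frac1{10}$, $m\xi\le1$, and finish with (7) and $A\ge2$:
$$\mathbb P(\sigma\supseteq T)\le\mathbb E\Psi_m\le\big(e^{1.4}e^{K/A}A/t\big)^k .$$
Now $e^{K/A}A$ is smallest at $A=K$, with value $eK$. So this argument gives spread $e^{2.4}K/t$ with $K=2\ln(16/\varrho)+1$, and no choice of $A$ removes the dependence on $\varrho$.

*The exact point of loss.* In each step the possibility that $v$ picks $\gamma_v$ costs a factor $1+\theta/A$ per vertex of $T_i$, and over $\theta m\approx\ln(16/\varrho)$ units of time these add up. The factor $e^{-\theta(1-r)}$ does not compensate while $r$ is near $1$. We also threw away (H), the requirement that $\gamma_v$ survives in the list of each remaining $v$. But (H) alone does not help. Take $G=K_{t,t}$ ($t$ an integer) with sides $\{v_a\}$ and $\{w_b\}$ and one common list, in step $0$.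

- If $T=\{(v_a,\gamma_a):a\le k\}$ with distinct $\gamma_a$, all colors survive with probability $(1-k\theta/\ell)^t\le(1-\theta/\ell)^{kt}\le e^{-\theta rk}$. This is a gain of $\theta r$ in the exponent per vertex.
- If $T=\{(v_a,\gamma):a\le k\}$ with a single color, the coins are constant ($D_0(v_a,\gamma)=t=\tau_0$), and survival means that no $w_b$ picks $\gamma$. This has probability $(1-\theta/\ell)^t\ge1-\theta$ for all $k$ vertices together, which is no gain per vertex.

In the second case something else happens. As soon as one $v_a$ takes $\gamma$, all $w_b$ lose $\gamma$, and then $D(v_{a'},\gamma)=0$ for the remaining $v_{a'}$. From then on each $v_{a'}$ needs its own coin to succeed in every step, with probability $(1-\theta/\ell)^\tau\le e^{-\theta r}$. So a pick inside $T$ is paid for, but later. The new potential books this future gain at the moment of the pick.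

## 9. Classes and the potential $\Phi_i$

**Definition 5 (class).** A *class* is a pair $(w,\gamma)$ with $\gamma\in S_w$ and $j=j(w,\gamma):=|N_w\cap T_\gamma|\ge1$. The vertices of $N_w\cap T_\gamma$ are its *members*. For $w\in U_i$ the class is *alive* at $i$ if $\gamma\in L_i(w)$, otherwise *killed*; then $h=h(w,\gamma)<i$ denotes the last index with $\gamma\in L_h(w)$. For $R\subseteq T_i$ put $R_\gamma=R\cap T_\gamma$; an alive class is *hit* by $R$ if $N_w\cap R_\gamma\ne\emptyset$.

*Example.* In $K_{t,t}$ with one color, $T=\{(v_a,\gamma):a\le k\}$, the classes are $(w_b,\gamma)$ for all $b$, each with $j=k$. With distinct colors the classes are the $kt$ pairs $(w_b,\gamma_a)$, each with $j=1$. In the one-color case, if $v_1$ takes $\gamma$ in step $0$, all classes are hit; for those $w_b$ that remain uncolored they become killed with $h=0$.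

**On $\mathrm{OK}_i$, if $w\in U_i$ and $(w,\gamma)$ is alive at $i$, then**
$$N_w\cap T_\gamma\subseteq T_i.\tag{10}$$
Indeed, a member not in $U_i$ was colored $\gamma$ at an earlier step, which would have removed $\gamma$ from the list of $w$.

For $v\in T_i$ let $D_v=D_i(v,\gamma_v)\le\tau_i$. This is the number of alive classes $(w,\gamma_v)$ with $w\in N_v\cap U_i$. By (I2), the number of killed classes $(w,\gamma_v)$ with $w\in N_v\cap U_i$ is at most $\tau_i-D_v$. Counting pairs (member, alive class) with (10), on $\mathrm{OK}_i$,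
$$\sum_{\text{alive}}j=\sum_{v\in T_i}D_v .\tag{11}$$
Put $s=\sum_{v\in T_i}(1-D_v/\tau_i)\ge0$. The number $s$ measures how strongly the coins act: the coins of the vertices of $T_i$ all succeed with probability at most $e^{-(\theta/\ell)\tau s}=e^{-\theta rs}$.

**How the account is designed.** A killed class with $j$ members should hold a credit of about $\mu_j/\tau$, released over time at rate $\kappa_j\theta$ per step. Three requirements guide the choice:

- a hit must pay enough: $j\,e^{-\mu_j/2}$ should stay bounded, at least for $j\le J$, so $\mu_j$ must grow with $j$;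
- the release must be covered by the coins of the members: $\kappa_j\mu_j\le\varepsilon j$;
- the credit at one vertex $w$ must stay bounded, because it is lost when $w$ gets colored. About $2\theta\tau$ colors leave the list of $w$ per step, so $\int_0^\infty\sup_j\mu_je^{-\kappa_jx}\,dx$ should be finite.

With $j^*=\min(j,J)$, the choice
$$\mu_j=\varepsilon(j^*)^{1/4},\qquad\kappa_j=\sqrt{j^*}$$
meets all three. Note $\mu_j\ge\varepsilon$, $\mu_j/j\le\varepsilon$ and $\kappa_j\mu_j/j\le\varepsilon$.

**Definition 6 (potential).** For $w\in U_i$ and a class $(w,\gamma)$ set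
$$u_i(w,\gamma)=\begin{cases}\varepsilon\mathbf 1[w\in T]/\tau_i&\text{if alive},\\[4pt]\mu_j\,\dfrac{|N_w\cap T_\gamma\cap U_i|}{j}\cdot\dfrac{e^{-\kappa_j\theta(i-h-1)}}{\tau_{h+1}}&\text{if killed},\end{cases}$$
$a_i(w)=\sum_\gamma u_i(w,\gamma)$, $Z_i=\sum_{w\in U_i}a_i(w)$,
$$P_i=\sum_{h<i}\frac\beta{\tau_h}\sum\{j(w,\gamma):(w,\gamma)\text{ alive at }h,\ w\in U_h,\ N_w\cap T_\gamma\cap R_h\ne\emptyset\},$$
$$\Phi_i=\mathbf 1[\mathrm{OK}_i]\,(B/\ell_i)^{|T_i|}e^{-Z_i-P_i}.\tag{12}$$

The term for alive classes with $w\in T$ grows as $\tau_i$ decreases; it pays for classes at vertices of $T$, where the randomness of $X_w$ is not available. The term $P_i$ is a second charge, proportional to $j$, for every hit. It is needed because $\mu_j$ is capped and $\beta j$ can be large. It is affordable because each member $v$ can lose alive classes only a limited number of times, as (16) shows.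

*Example.* In $K_{t,t}$ with one color: at $i=0$ all classes are alive, no $w_b$ is in $T$, so $Z_0=0$; also $s=0$. Suppose $v_1$ alone is colored $\gamma$ in step $0$ and $\mathrm{OK}_1$ holds. Then each remaining $w_b$ has $u_1(w_b,\gamma)=\mu_k\frac{k-1}{k\tau_1}$, and $P_1=\frac\beta t\cdot tk=\beta k$.

## 10. Bounds on the accounts

**Step 1: the total credit is at most $\varepsilon$ per vertex of $T_i$.** On $\mathrm{OK}_i$ ($i\le m$), distribute $u_i$ of a killed class equally over its remaining members. Each gets at most $\frac{\mu_j}j\cdot\frac1{\tau_{h+1}}\le\varepsilon/\tau_{h+1}\le\varepsilon/\tau_i$, and the same holds for $\kappa_ju_i$, since $\kappa_j\mu_j/j\le\varepsilon$. Each $v\in T_i$ belongs to at most $\tau_i-D_v$ killed classes. So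
$$\sum_{\text{killed}}u_i\le\varepsilon s,\qquad\sum_{\text{killed}}\kappa_ju_i\le\varepsilon s.\tag{13}$$
By (11) the number of alive classes is at most $\sum_vD_v$, so the alive part of $Z_i$ is at most $\varepsilon\sum_vD_v/\tau_i$. Hence
$$Z_i\le\varepsilon|T_i|.\tag{14}$$

**Step 2: the credit at one vertex is bounded.** For $i<m$ and $w\in U_i$,
$$a_i(w)\le1.\tag{15}$$
The alive part is at most $\varepsilon\ell_i/\tau_i\le18\varepsilon$ by Lemma 3(c). For $h<i$, by (I1) and Lemma 3(f), exactly $\ell_h-\ell_{h+1}\le2\theta\tau_{h+1}$ colors left the list of $w$ in step $h$. Each contributes at most $M(\theta(i-h-1))/\tau_{h+1}$, where $M(x)=\sup_{1\le j\le J}\varepsilon j^{1/4}e^{-\sqrt jx}$ is nonincreasing. So the killed part is at most $2\theta\sum_{n\ge0}M(\theta n)\le2\theta M(0)+2\int_0^\infty M$. With $z=\sqrt j$, $M(x)\le\varepsilon\sup_{z\ge1}z^{1/2}e^{-zx}$. The function $\frac12\ln z-zx$ has its maximum at $z=\frac1{2x}$, which is at least $1$ exactly when $x\le\frac12$. So the last supremum is $(2x)^{-1/2}e^{-1/2}$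 for $0<x\le\frac12$ and $e^{-x}$ for $x\ge\frac12$. Its integral is $e^{-1/2}+e^{-1/2}<1.22$. Also $2\theta M(0)=2\theta\varepsilon J^{1/4}\le2\varepsilon\theta J\le0.2\varepsilon$. In total $a_i(w)\le(18+0.2+2.44)\varepsilon\le21\varepsilon\le1$.

**Step 3: the total charge $P$ is $O(1)$ per vertex.** On $\mathrm{OK}_m$,
$$P_m\le\beta(1+\theta m)k.\tag{16}$$
By (10), each hit class $(w,\gamma)$ at time $h$ has all $j$ members in $T_h$. So $P_m$ is a sum, with weights $\beta/\tau_h$, over triples $(h,v,w)$ with $v\in T_h$, $w\in N_v\cap U_h$, $(w,\gamma_v)$ alive at $h$, and some vertex of $R_h$ with prescribed color $\gamma_v$ adjacent to $w$. That vertex picked $\gamma_v$ in step $h$, so $w\notin U_{h+1}$ or $\gamma_v\notin L_{h+1}(w)$. For fixed $v$ put $\alpha_h=D_h(v,\gamma_v)$ while $v\in T_h$, and $\alpha_h=0$ afterwards. Then $\alpha_h$ is nonincreasing, $\alpha_h\le\tau_h$, and the number of $w$ for given $(h,v)$ is at most $\alpha_h-\alpha_{h+1}$. Summing by parts and using Lemma 3(e), the contribution of $v$ is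 at most
$$\beta\sum_{h=0}^{m-1}\frac{\alpha_h-\alpha_{h+1}}{\tau_h}\le\beta\Big[\frac{\alpha_0}{\tau_0}+\sum_{h=1}^{m-1}\alpha_h\Big(\frac1{\tau_h}-\frac1{\tau_{h-1}}\Big)\Big]\le\beta\Big[1+\sum_{h=1}^{m-1}\Big(1-\frac{\tau_h}{\tau_{h-1}}\Big)\Big]\le\beta(1+\theta m).$$

## 11. The one-step inequality for $\Phi_i$

**Proposition 8.** For $0\le i<m$,
$$\mathbb E[\Phi_{i+1}\mid\mathcal F_i]\le\Phi_i\exp\{k(4\theta^2+\theta/J+\xi)\}.\tag{17}$$

Compared with Section 8, the harmful $\theta/A$ has become $\theta/J$, which sums to at most $K/J\le1$, while $B$ is an absolute constant.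

If $\mathrm{OK}_i$ fails, both sides are $0$. Fix $\mathcal F_i$ with $\mathrm{OK}_i$. Write $\tau,\ell,\tau^+,\ell^+$ as before, $r=\tau/\ell\le1$, $a_w=a_i(w)$. Let $N_T$ and $N_W$ be the numbers of alive classes $(w,\gamma)$ with $w\in T_i$ and with $w\in U_i\setminus T$ respectively, and $n_T=N_T/\tau$, $n_W=N_W/\tau$. For $R\subseteq T_i$ and $w\in U_i$ put
$$d_w(R)=\sum\{(\mu_j-\varepsilon)/\tau:(w,\gamma)\text{ alive, hit by }R\}\ge0 .$$

**Step 1: comparing $Z_{i+1}$ with $Z_i$.** The aim is to bound $\Phi_{i+1}$ by an explicit function of $X$ and $Y$. Suppose no bad event and $\mathrm{OK}_{i+1}$ hold, so $R_i=R=\{v\in T_i:X_v=\gamma_v\}$ by Lemma 6. For $w\in U_i$, the colors $\gamma$ with $(w,\gamma)$ hit lie in $L(w)$ and are picked by neighbors of $w$. So their number is at most $E_w\le2\theta\tau$, that is, $R\in\mathcal R$, where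
$$\mathcal R:=\{R\subseteq T_i:\text{ for every }w\in U_i\text{ at most }2\theta\tau\text{ alive classes at }w\text{ are hit by }R\}.$$
Consequently
$$d_w(R)\le2\theta\varepsilon J^{1/4}\le1\qquad(R\in\mathcal R).\tag{18}$$

Let $w\in U_{i+1}$, let $(w,\gamma)$ be a class, and put $\rho=|N_w\cap R_\gamma|$. Note $\frac1{\tau^+}-\frac1\tau\ge\frac\theta{2\tau}$ and $\tau/2\le\tau^+\le\tau$ by Lemma 3(e).

- *Killed at $i$.* The number of remaining members drops by $\rho$ and the exponential factor is multiplied by $e^{-\kappa_j\theta}\ge1-\kappa_j\theta$. As $\tau_{h+1}\ge\tau$, we get $u_i-u_{i+1}\le\theta\kappa_ju_i+\frac{\mu_j}j\cdot\frac\rho\tau$.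
- *Alive at $i$, not hit.* At $i+1$ the class is alive, or killed with $h=i$ and, by (10), all $j$ members remaining. In both cases $u_{i+1}\ge\varepsilon\mathbf 1[w\in T]/\tau^+$, because $\mu_j\ge\varepsilon$. So $u_i-u_{i+1}\le-\mathbf 1[w\in T]\frac{\varepsilon\theta}{2\tau}$.
- *Alive at $i$, hit.* A neighbor of $w$ picked $\gamma$, so the class is killed with $h=i$, and by (10) $u_{i+1}=\mu_j(j-\rho)/(j\tau^+)$. Here $\frac{\mu_j}{\tau^+}\ge\frac{\mu_j}\tau+\frac{\varepsilon\theta}{2\tau}$ and $\frac{\mu_j\rho}{j\tau^+}\le\frac{2\mu_j}j\cdot\frac\rho\tau$. So $u_i-u_{i+1}\le-\mathbf 1[w\in T]\frac{\varepsilon\theta}{2\tau}-\frac{\mu_j-\varepsilon}\tau+\frac{2\mu_j}j\cdot\frac\rho\tau$.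

Now sum over $w$ and $\gamma$. By (I2) the $\rho$-terms add up to at most $2\sum_{v\in R}\sum_{w\in N_v\cap U_i,\,\gamma_v\in S_w}\varepsilon/\tau\le2\varepsilon|R|$. The terms $\theta\kappa_ju_i$ add up to at most $\theta\varepsilon s$ by (13). Each $w\in U_i\setminus U_{i+1}$ contributes $a_w$ to $Z_i-Z_{i+1}$, and those in $T$ are exactly the elements of $R$. For $w\in R$ we also insert the terms $-d_w(R)$ and $-\frac{\varepsilon\theta}{2\tau}\#\{\text{alive classes at }w\}$. Together with $a_w$ this costs at most $1+1+\frac{\varepsilon\theta}2\cdot18\le3$ per $w\in R$, by (15), (18) and Lemma 3(c). Since $2\varepsilon+3\le4$,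
$$Z_i-Z_{i+1}\le4|R|+\theta\varepsilon s-\tfrac{\varepsilon\theta}2n_T-\sum_{w\in T_i}d_w(R)-\sum_{w\in U_{i+1}\setminus T}d_w(R)+\sum_{w\in U_i\setminus(U_{i+1}\cup T)}a_w.\tag{19}$$
Also $P_{i+1}-P_i=\frac\beta\tau\sum_{\text{alive, hit}}j$ exactly. A vertex $w\in U_i\setminus T$ with $X_w=0$ lies in $U_{i+1}$ and contributes $e^{-d_w(R)}$ to $e^{Z_i-Z_{i+1}}$ in (19). If $X_w\ne0$, its contribution is $e^{a_w}$ or $e^{-d_w(R)}$, in either case at most $e^{a_w}$. With (H) and (Q) from Lemma 6 we conclude: when no bad event occurs, $\Phi_{i+1}\le\hat\Phi$, where, with $R=R(X)$,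
$$\begin{aligned}\hat\Phi=\Big(\frac B{\ell^+}\Big)^{|T_i\setminus R|}&e^{-Z_i-P_i}\,e^{4|R|+\theta\varepsilon s-\frac{\varepsilon\theta}2n_T}\prod_{w\in T_i}e^{-d_w(R)}\\&\times\prod_{w\in U_i\setminus T}\big(e^{-d_w(R)}\mathbf 1[X_w=0]+e^{a_w}\mathbf 1[X_w\ne0]\big)\,e^{-\frac\beta\tau\sum_{\rm hit}j}\,\mathbf 1[R\in\mathcal R]\,\mathbf 1[\mathrm H]\,\mathbf 1[\mathrm Q].\end{aligned}\tag{20}$$
(If $\mathrm{OK}_{i+1}$ fails, then $\Phi_{i+1}=0$.) If $w$ is not adjacent to $T$, there are no classes at $w$, so $a_w=d_w=0$ and its factor is $1$. So $\hat\Phi$ is determined by the $X_u$ with $\mathrm{dist}(u,T)\le1$ and the $Y_{v,\gamma_v}$, $v\in T_i$. By (6), $\mathbb E[\Phi_{i+1}\mid\mathcal F_i]\le e^{\xi k}\,\mathbb E\hat\Phi$, with $\mathbb E$ the unconditioned product law from now on.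

**Step 2: averaging over $(X_v)_{v\in T_i}$.** The purpose is to replace the random $R$ by a weighted sum over fixed sets. Every factor of $\hat\Phi$ other than $\mathbf 1[\mathrm Q]$ depends only on $R$, on the coins and on $X_w$, $w\in U_i\setminus T$; this is why (H) mentions only $w\notin T$. So Lemma 7 applies: $R$ gets the weight $(\theta/\ell)^{|R|}(1-\theta+2\theta^2)^{|T_i\setminus R|}$.

**Step 3: averaging over the coins and the outside picks.** Here we collect the gain from (H). Fix $R\in\mathcal R$ (other terms vanish). The coins contribute $\prod_{v\in T_i\setminus R}(1-\theta/\ell)^{\tau-D_v}\le\exp\{-\frac\theta\ell\sum_{v\in T_i\setminus R}(\tau-D_v)\}$. For $w\in U_i\setminus T$, (H) forbids the colors $\gamma\in L(w)$ with $N_w\cap(T_\gamma\setminus R)\cap T_i\ne\emptyset$. If there are $g_w\ell$ of them, the expected factor of $w$ is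
$$(1-\theta)e^{-d_w}+\theta(1-g_w)e^{a_w}=e^{-d_w}\big[1-\theta g_w+\theta(1-g_w)(e^{a_w+d_w}-1)\big].$$
By (15) and (18), $a_w+d_w\le2$, and $e^y-1\le4y$ on $[0,2]$ by convexity (at $y=2$: $e^2-1<8$). So the factor is at most $\exp\{-d_w-\theta g_w+4\theta(a_w+d_w)\}\le e^{-d_w/2}e^{-\theta g_w+4\theta a_w}$, as $4\theta\le\frac12$.

Each class counted in $N_W$ but not in $\sum_wg_w\ell$ has, by (10), all its members in $R$. There are at most $\sum_{v\in R}D_v$ such classes, so $\sum_wg_w\ell\ge N_W-\sum_{v\in R}D_v$. Thus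
$$\tfrac\theta\ell\Big[\sum_{v\in T_i\setminus R}(\tau-D_v)+\sum_wg_w\ell\Big]\ge\tfrac\theta\ell\Big[\sum_{v\in T_i}(\tau-D_v)+N_W-\tau|R|\Big]\ge\theta r(s+n_W)-\theta|R|.$$
For $w\notin T$ only killed classes contribute to $a_w$, so $\sum_{w\in U_i\setminus T}4\theta a_w\le4\theta\varepsilon s$ by (13). Finally, take $\frac B{\ell^+}(1-\theta+2\theta^2)$ as the standard factor of every vertex of $T_i$. The extra factor attached to each element of $R$ is
$$\frac\theta\ell\cdot\frac{\ell^+}B\cdot\frac{e^{4+\theta}}{1-\theta+2\theta^2}\le\frac{\theta e^5}B=\beta .$$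
The products of $e^{-d_w}$ (for $w\in T_i$) and $e^{-d_w/2}$ (for $w\notin T$) are at most $\prod_{\rm hit}e^{-(\mu_j-\varepsilon)/(2\tau)}$. Dropping the constraint $R\in\mathcal R$ (all terms are nonnegative), we have
$$\mathbb E\hat\Phi\le e^{-Z_i-P_i}\Big[\frac B{\ell^+}(1-\theta+2\theta^2)\Big]^{|T_i|}e^{5\theta\varepsilon s-\frac{\varepsilon\theta}2n_T-\theta r(s+n_W)}\;\Sigma,\qquad\Sigma=\sum_{R\subseteq T_i}\beta^{|R|}\prod_{\substack{(w,\gamma)\text{ alive}\\\text{hit by }R}}e^{-\delta_j/\tau},\tag{21}$$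
with $\delta_j=\frac12(\mu_j-\varepsilon)+\beta j$.

**Step 4: bounding $\Sigma$.** Without the hit penalties, $\Sigma=(1+\beta)^{|T_i|}$; this is the loss of Section 8. Finner's inequality shows how much the penalties save. Let $R$ be a random subset of $T_i$ containing each vertex independently with probability $\beta/(1+\beta)$, and let $\Lambda=\ln(1+\beta)\le\beta$. Then
$$\Sigma=e^{\Lambda|T_i|}\,\mathbb E\prod_{(w,\gamma)\text{ alive}}F_{w,\gamma}^{1/\tau},\qquad F_{w,\gamma}=e^{-\delta_j\mathbf 1[(w,\gamma)\text{ hit}]}.$$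
The function $F_{w,\gamma}$ depends on the $j$ coordinates in $N_w\cap T_\gamma\subseteq T_i$, and each $v$ occurs in $D_v\le\tau$ of these functions. By Lemma 4, $\Sigma\le e^{\Lambda|T_i|}\prod(\mathbb EF_{w,\gamma})^{1/\tau}$. A class is not hit with probability $(1+\beta)^{-j}=e^{-\Lambda j}$, so
$$\mathbb EF_{w,\gamma}=e^{-\Lambda j}\big[1+(e^{\Lambda j}-1)e^{-\delta_j}\big]\le e^{-\Lambda j}\big[1+\Lambda j\,e^{-\frac12(\mu_j-\varepsilon)}\big],$$
because $(e^{\Lambda j}-1)e^{-\beta j}\le1-e^{-\Lambda j}\le\Lambda j$. This is where the charge $P$ is used.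

With $y=x^{1/4}$, the maximum of $y^4e^{-\varepsilon y/2}$ is at $y=8/\varepsilon$, so $\max_{x>0}xe^{-\varepsilon x^{1/4}/2}=(8/(e\varepsilon))^4$. Hence $je^{-\frac12(\mu_j-\varepsilon)}\le b$ for $j\le J$. For $j>J$ it equals $\frac jJ\cdot Je^{-\frac12(\mu_J-\varepsilon)}\le bj/J$. Using $1+x\le e^x$, (11) and $\sum_vD_v\le\tau|T_i|\le\tau k$,
$$\Sigma\le\exp\Big\{\Lambda\Big[|T_i|-\sum_v\frac{D_v}\tau+b(n_W+n_T)+\frac bJ\sum_v\frac{D_v}\tau\Big]\Big\}\le\exp\Big\{\beta s+\beta b(n_W+n_T)+\frac{\beta b}Jk\Big\}.\tag{22}$$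

**Step 5: balancing.** We check that every loss is covered. By (9), the bracket in (21) contributes at most $(B/\ell)^{|T_i|}\exp\{|T_i|(-\theta(1-r)+4\theta^2)\}$. By (11) and $j\ge1$, $N_W\le\sum_vD_v$, so $s+n_W\le|T_i|$. As $r\le1$,
$$-\theta(1-r)|T_i|-\theta r(s+n_W)\le-\theta(s+n_W).$$
Inserting this and (22) in (21),
$$\mathbb E\hat\Phi\le\Phi_i\exp\Big\{s\,(5\theta\varepsilon+\beta-\theta)+n_W(\beta b-\theta)+n_T\big(\beta b-\tfrac{\varepsilon\theta}2\big)+4\theta^2k+\tfrac{\beta b}Jk\Big\}.$$
By (3), the coefficient of $s$ is at most $\theta(\frac5{32}+\frac14-1)<0$, that of $n_W$ is $\theta(\frac\varepsilon2-1)<0$, that of $n_T$ is $0$, and $\beta b/J=\theta\varepsilon/(2J)\le\theta/J$. With the factor $e^{\xi k}$ from Step 1 this proves (17). $\square$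

## 12. From the potential to spread: proof of Theorem 1

We have $T_0=T$, $P_0=0$ and $Z_0\ge0$, so $\Phi_0\le(B/\ell_0)^k\le(B/t)^k$. Using $\theta m\le K$, $\theta K\le\frac1{10}$, $K\le J$ and $m\xi\le1$,
$$\sum_{i<m}(4\theta^2+\theta/J+\xi)\le4\theta K+K/J+1\le3,$$
so Proposition 8 gives $\mathbb E\Phi_m\le e^{3k}(B/t)^k$.

If $\sigma\supseteq T$, then $\mathrm{OK}_m$ holds and in the final step all $v\in T_m$ get their colors $\gamma_v$. By (7) and $B\ge2$,
$$\mathbb P(\sigma\supseteq T)\le\mathbb E\big[\mathbf 1[\mathrm{OK}_m](2/\ell_m)^{|T_m|}\big]\le\mathbb E\big[\Phi_me^{Z_m+P_m}\big].$$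
On $\mathrm{OK}_m$ we have $Z_m\le\varepsilon k\le k$ by (14), and $P_m\le\beta(1+\theta m)k\le\frac\theta4(1+K)k\le k$ by (16) and (3). Therefore
$$\mathbb P(\sigma\supseteq T)\le e^{2k}\,\mathbb E\Phi_m\le(e^5B/t)^k .$$
So $\sigma$ is $C/t$-spread with $C=e^5B$, an absolute constant. This proves Theorem 1, and with it the conjecture, with $t_\varrho=\max(t_0,\varrho^{-10})$. $\blacksquare$

## 13. Lists of different sizes: proof of Theorem 2(a)

Theorem 1 gives the same bound $C/t$ for short and long lists. To make a vertex with a long list more scattered, first shorten its list at random.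

Replace $\varrho$ by $\min(\varrho,1)$ and let $N=\lceil(1+\varrho)t\rceil\le3t$. Choose independent uniform $N$-subsets $S'_v\subseteq S_v$; this is possible since $|S_v|$ is an integer at least $(1+\varrho)t$. The hypotheses of Theorem 1 hold for $S'$, as color-degrees do not increase. Given $S'$, let $\sigma$ have the law from Theorem 1. Let $v_1,\dots,v_k$ be distinct. If some $\gamma_i\notin S_{v_i}$ the probability is $0$. Otherwise, given $S'$, the event $\sigma(v_i)=\gamma_i\ \forall i$ is impossible unless $\gamma_i\in S'_{v_i}$ for all $i$, and then its conditional probability is at most $(C/t)^k$. So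
$$\mathbb P(\sigma(v_i)=\gamma_i\ \forall i)\le\mathbb P(\gamma_i\in S'_{v_i}\ \forall i)\Big(\frac Ct\Big)^k=\prod_i\frac N{|S_{v_i}|}\cdot\Big(\frac Ct\Big)^k\le\prod_i\frac{3C}{|S_{v_i}|}.\qquad\blacksquare$$
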